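# A matrix of Airy kernel derivatives that is never singular

## The theorem, its family in $t$, and its companions

**Theorem 1.** Let $\mathrm{Ai}$ be the Airy function and, for $\sigma\in\mathbb R$, let $A_\sigma$ be the integral operator on $L^2(0,\infty)$ with kernel $A_\sigma(x,y)=\mathrm{Ai}(x+y+\sigma)$. Then $I-A_\sigma^2$ is invertible, and for every integer $\alpha\ge1$ and every $\sigma\in\mathbb R$ the $\alpha\times\alpha$ matrix
$$\mathcal S_\sigma=\left(\frac{\partial^{k+l}}{\partial x^k\partial y^l}\Big(A_\sigma(I-A_\sigma^2)^{-1}(x,y)\Big)\Big|_{x=y=0}\right)_{k,l=0}^{\alpha-1}$$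
is invertible.

Let us unpack this. The square $A_\sigma^2$ has kernel $\int_0^\infty\mathrm{Ai}(x+z+\sigma)\mathrm{Ai}(z+y+\sigma)\,dz$; it is the Airy kernel operator shifted by $\sigma$. The operator $R=A_\sigma(I-A_\sigma^2)^{-1}$ is the function $x/(1-x^2)$ of $A_\sigma$, and we shall see that it has a smooth symmetric kernel $R(x,y)$ on the closed quadrant. So $\mathcal S_\sigma$ collects the partial derivatives of one function of two variables at the corner $(0,0)$. For $\alpha=1$ it is the number $R(0,0)$; for $\alpha=2$ it is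
$$\begin{pmatrix}R&\partial_yR\\ \partial_xR&\partial_x\partial_yR\end{pmatrix}(0,0).$$
The matrix appears, under the name of Schur complement, in Steven Delvaux and Bálint Vető, "The hard edge tacnode process and the hard edge Pearcey process with non-intersecting squared Bessel paths", arXiv:1412.0831 (2014), where its invertibility for all $\sigma$ is stated as a conjecture. Two facts are given there: for $\alpha=1$ the number $\mathcal S_\sigma=q(\sigma)$ is the Hastings–McLeod solution of Painlevé II, which has no real zero; and for each fixed $\alpha$ the matrix is invertible for all sufficiently large $\sigma$. We use neither as an input.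

It pays to put a real parameter $t$ in front of $A_\sigma^2$. Whenever $I-tA_\sigma^2$ is invertible, set
$$C=(I-tA_\sigma^2)^{-1},\qquad R=A_\sigma C,\qquad S_{kl}=\partial_x^k\partial_y^lR(x,y)|_{x=y=0},\qquad \mathcal S^{(t)}_{\sigma,\alpha}=(S_{kl})_{k,l=0}^{\alpha-1},$$
so that $\mathcal S_\sigma=\mathcal S^{(1)}_{\sigma,\alpha}$.

**Theorem 2.** Let $I-tA_\sigma^2$ be invertible (automatic if $t\le1$). Then $\mathcal S^{(t)}_{\sigma,\alpha}$ is invertible if $\alpha$ is even and $t\le1$, and also if $\alpha$ is odd and $t\ge1$.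

**Theorem 3.** For all $\sigma$, $\operatorname{sgn}\det\mathcal S_\sigma=(-1)^{\alpha(\alpha-1)/2}$, and $\mathcal S_\sigma$ has exactly $\lceil\alpha/2\rceil$ positive and $\lfloor\alpha/2\rfloor$ negative eigenvalues. For $\alpha$ even this also holds for $\mathcal S^{(t)}_{\sigma,\alpha}$, $t\le1$.

**Theorem 4.** (a) If $\alpha$ is odd and $t<1$, then $\mathcal S^{(t)}_{\sigma,\alpha}$ is singular for infinitely many $\sigma$, tending to $-\infty$. (b) If $\alpha=2$ and $t>1$, there are infinitely many $\sigma$ at which $I-tA_\sigma^2$ is invertible and $\mathcal S^{(t)}_{\sigma,2}$ is singular.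

The value $t=1$ is where the two ranges of Theorem 2 meet, so Theorem 1 is Theorem 2 at $t=1$ together with the invertibility of $I-A_\sigma^2$. By Theorem 4, $t=1$ is the only real $t$ for which invertibility holds for all $\alpha$ and all admissible $\sigma$: $\alpha=1$ fails for $t<1$ and $\alpha=2$ fails for $t>1$. Whether singular $\sigma$ exist is decided for odd $\alpha$ and every real $t$, for even $\alpha$ and $t\le1$, and for $\alpha=2$, $t>1$. The case of even $\alpha\ge4$ with $t>1$ is not decided here.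

## Hankel matrices of Airy derivatives: $t=0$ and $\alpha=1,2,3$

At $t=0$ we have $R=A_\sigma$ and $S_{kl}=\mathrm{Ai}^{(k+l)}(\sigma)$, so everything can be done by hand. Write $\mathrm{Ai},\mathrm{Ai}'$ for the values at $\sigma$; from $\mathrm{Ai}''=\sigma\mathrm{Ai}$ we get $\mathrm{Ai}'''=\mathrm{Ai}+\sigma\mathrm{Ai}'$ and $\mathrm{Ai}''''=\sigma^2\mathrm{Ai}+2\mathrm{Ai}'$.

For $\alpha=1$ the matrix is $\mathrm{Ai}(\sigma)$, which vanishes at the infinitely many (simple, negative) zeros of the Airy function.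

For $\alpha=2$ the determinant is $\sigma\mathrm{Ai}^2-\mathrm{Ai}'^2$. Its derivative is $\mathrm{Ai}^2+2\sigma\mathrm{Ai}\mathrm{Ai}'-2\mathrm{Ai}'\cdot\sigma\mathrm{Ai}=\mathrm{Ai}^2$ and it tends to $0$ at $+\infty$, so it equals $-\int_\sigma^\infty\mathrm{Ai}(s)^2ds<0$. It never vanishes.

For $\alpha=3$ look at a zero $\sigma_0$ of $\mathrm{Ai}$ and put $d=\mathrm{Ai}'(\sigma_0)\neq0$:
$$\det\begin{pmatrix}0&d&0\\ d&0&\sigma_0d\\ 0&\sigma_0d&2d\end{pmatrix}=-d\,(d\cdot2d-0)=-2d^3 .$$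
At consecutive zeros of $\mathrm{Ai}$ the sign of $d$ alternates, so this determinant changes sign, and there is a singular $\sigma$ between any two consecutive zeros of $\mathrm{Ai}$.

Two lessons. First, the parity of $\alpha$ matters, and for odd $\alpha$ a proof has to use that $t$ is not $0$. Second, for $\alpha=2$ the determinant is negative, so $\mathcal S^{(0)}_{\sigma,2}$ has eigenvalues of both signs: we cannot hope to show that the quadratic form $c^{T}\mathcal S c$ is definite. If positivity is to help, it has to be the positivity of something else built from a null vector.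

## Airy facts and the Airy transform on the line

All functions are real unless said otherwise; $\langle u,v\rangle=\int uv$; $\mathbf 1_+$ and $\mathbf 1_-$ are the indicators of $(0,\infty)$ and $(-\infty,0)$; $\mathscr S(\mathbb R)$ and $\mathscr S'(\mathbb R)$ are the Schwartz space and the tempered distributions. We use these textbook facts.

1. $\mathrm{Ai}$ is entire, $\mathrm{Ai}''=x\mathrm{Ai}$, and its Fourier transform $\int e^{-ikx}\mathrm{Ai}(x)dx$ is $e^{ik^3/3}$ (in $\mathscr S'$). Also $\mathrm{Ai}(\sigma)=\frac1{2\pi i}\int e^{p^3/3-\sigma p}dp$ over an upward vertical line in $\operatorname{Re}p>0$.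
2. $\mathrm{Ai}^{(k)}(x)=O((1+|x|)^{k/2-1/4})$ on $\mathbb R$, and $|\mathrm{Ai}^{(k)}(x)|\le C_k(1+x)^ke^{-\frac23x^{3/2}}$ for $x\ge0$. For $z$ in a compact subset of $\mathbb C$, $\mathrm{Ai}^{(k)}(z+y)$ decays superexponentially as $y\to+\infty$, uniformly in $z$.
3. The second solution $\mathrm{Bi}$ satisfies $\mathrm{Ai}\,\mathrm{Bi}'-\mathrm{Ai}'\mathrm{Bi}=1/\pi$, and $|\mathrm{Ai}|\le ce^{-\zeta}$, $|\mathrm{Bi}|\le ce^{\zeta}$ on $\mathbb R$ with $\zeta(x)=\frac23x_+^{3/2}$, a nondecreasing function.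

Fix $\sigma$ and write $A=A_\sigma$, $a^{(k)}(x)=\mathrm{Ai}^{(k)}(x+\sigma)$, $a=a^{(0)}$.

**Definition (Airy transform).** For $u\in\mathscr S(\mathbb R)$ put $(\mathcal Au)(x)=\int_{\mathbb R}\mathrm{Ai}(x+y+\sigma)u(y)\,dy$.

By fact 1, $\widehat{\mathcal Au}(k)=e^{i(k^3/3+\sigma k)}\hat u(-k)$. The multiplier has modulus one and polynomially bounded derivatives, so $\mathcal A:\mathscr S\to\mathscr S$ is continuous and preserves the $L^2$ norm. Applying the formula twice, the factors $e^{i(k^3/3+\sigma k)}$ and $e^{-i(k^3/3+\sigma k)}$ cancel: $\mathcal A^2=I$. By Fubini $\langle\mathcal Au,v\rangle=\langle u,\mathcal Av\rangle$, so we extend $\mathcal A$ to $\mathscr S'(\mathbb R)$ by $\langle\mathcal Ag,v\rangle=\langle g,\mathcal Av\rangle$. Then $\mathcal A^2=I$ on $\mathscr S'$, and on $L^2(\mathbb R)$ this agrees with the unitary extension, since $\mathscr S$ is dense. As an example, $\langle\mathcal A\delta,v\rangle=(\mathcal Av)(0)=\int\mathrm{Ai}(x+\sigma)v(x)dx$,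 so $\mathcal A\delta=\mathrm{Ai}(\cdot+\sigma)$.

The transform diagonalizes the Airy operator. Let $\Lambda u=u''-(y+\sigma)u$. For $v\in\mathscr S$, since $\partial_x^2\mathrm{Ai}(x+y+\sigma)=(x+y+\sigma)\mathrm{Ai}(x+y+\sigma)$, subtracting $(x+\sigma)$ leaves $\Lambda\mathcal Av=\mathcal A(yv)$. As $\Lambda$ is formally symmetric, for $u\in\mathscr S'$ we get $\langle\mathcal A\Lambda u,v\rangle=\langle u,\Lambda\mathcal Av\rangle=\langle u,\mathcal A(yv)\rangle=\langle x\mathcal Au,v\rangle$, that is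
$$\mathcal A\Lambda u=x\,\mathcal Au\qquad(u\in\mathscr S'(\mathbb R)).\tag{1}$$

## The half-line operator, its resolvent, and the entries $S_{kl}$

Let $\mathscr S_+$ be the space of $h\in C^\infty([0,\infty))$ all of whose derivatives decay faster than any power; $e^{-y}$ is an example.

**Step A: $A$ is a compressed Airy transform.** This step is to get the bound $\|A\|\le1$. The operator $A$ is self-adjoint and Hilbert–Schmidt, since $\iint\mathrm{Ai}(x+y+\sigma)^2dxdy=\int_0^\infty s\,\mathrm{Ai}(s+\sigma)^2ds<\infty$. For $\varphi\in L^2(0,\infty)$, $\mathcal A(\varphi\mathbf 1_+)$ is the function $x\mapsto\int_0^\infty\mathrm{Ai}(x+y+\sigma)\varphi(y)dy$. Indeed, pair with $v\in\mathscr S$ and use Fubini, which is legitimate because $\int|v(x)|\,\|\varphi\|\,(\int_{x+\sigma}^\infty\mathrm{Ai}^2)^{1/2}dx<\infty$, the inner integral growing polynomially as $x\to-\infty$. Hence $A\varphi=\mathbf 1_+\mathcal A(\varphi\mathbf 1_+)$ and $\|A\|\le1$. By Cauchy–Schwarz $|(A\varphi)^{(k)}(x)|\le\|\varphi\|(\int_x^\infty\mathrm{Ai}^{(k)}(z+\sigma)^2dz)^{1/2}$,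 so $A$ maps $L^2(0,\infty)$ into $\mathscr S_+$.

**Step B: $I-tA^2$ is invertible for $t\le1$.** Let $A^2\varphi=\varphi$. Then $\|\varphi\|=\|A^2\varphi\|\le\|A\varphi\|\le\|\varphi\|$, so $\|A\varphi\|=\|\varphi\|=\|\mathcal A(\varphi\mathbf 1_+)\|_{L^2(\mathbb R)}$. No norm is left for the negative half-line: $\mathcal A(\varphi\mathbf 1_+)=0$ on $(-\infty,0)$. But $\int_0^\infty\mathrm{Ai}(x+y+\sigma)\varphi(y)dy$ converges locally uniformly for $x\in\mathbb C$ by fact 2, so it is entire, hence zero, and $\varphi=0$ since $\mathcal A$ is unitary. Thus $1$ is not an eigenvalue of the compact operator $A^2$, and from $0\le A^2\le I$ its spectrum lies in $[0,1)$. For $t\le1$ every $1-t\lambda$ with $\lambda$ in the spectrum is positive, and these numbers are bounded away from $0$.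

Remember the mechanism of Step B: unitarity, a half-line with no mass, and an entire function. We shall try to repeat it.

**Step C: the kernels.** From now on $I-tA^2$ is invertible. Since $C$ commutes with $A$, $C=I+tA^2C=I+tACA$ and $R=AC=A+tA(AC)A$. Put $a_x(z)=\mathrm{Ai}(x+z+\sigma)$. By fact 2 the map $x\mapsto a_x\in L^2(0,\infty)$ is smooth. For bounded $M$ we have $(AMA\varphi)(x)=\langle a_x,MA\varphi\rangle=\int\langle a_x,Ma_y\rangle\varphi(y)dy$. Hence $R$ has the smooth symmetric kernel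
$$R(x,y)=\mathrm{Ai}(x+y+\sigma)+t\langle a_x,ACa_y\rangle=(Ca_y)(x),$$
and since $\partial_x^ka_x|_{x=0}=a^{(k)}$,
$$S_{kl}=\mathrm{Ai}^{(k+l)}(\sigma)+t\langle a^{(k)},ACa^{(l)}\rangle.\tag{2}$$

**Step D: the matrix acts on vectors by Taylor coefficients.** For $c\in\mathbb R^\alpha$ put $a_c=\sum_{l<\alpha}c_la^{(l)}$ and $f=Ca_c$. Then $f=a_c+tA(AC)a_c\in\mathscr S_+$ and $f(x)=\sum_lc_l\,\partial_y^lR(x,y)|_{y=0}$. Therefore
$$f^{(k)}(0)=(\mathcal S^{(t)}_{\sigma,\alpha}c)_k\quad(0\le k<\alpha),\qquad f-tA^2f=a_c.\tag{3}$$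
So $c$ is a null vector exactly when $f$ vanishes to order at least $\alpha$ at $0$.

## Half-line distributions $E_m$

To lift $a_c$ to the source side of $\mathcal A$ we need deltas at the origin, and later we need functions vanishing at the origin. One scale of classes holds both.

**Definition ($E_m$, $m\in\mathbb Z$).** For $m\ge0$, $E_m$ is the set of distributions $g=h\mathbf 1_++\sum_{l<m}c_l\delta^{(l)}$ with $h\in\mathscr S_+$. For $m<0$, $E_m$ is the set of $h\mathbf 1_+$ with $h\in\mathscr S_+$ and $h^{(j)}(0)=0$ for $0\le j<-m$.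

Thus $E_m\subset E_{m+1}$. For example $\delta\in E_1$, $e^{-y}\mathbf 1_+\in E_0$, $ye^{-y}\mathbf 1_+\in E_{-1}$. For $g\in E_m$ and $v\in\mathscr S$, Fubini and $\langle\delta^{(l)},\mathcal Av\rangle=(-1)^l(\mathcal Av)^{(l)}(0)=(-1)^l\int\mathrm{Ai}^{(l)}(x+\sigma)v(x)dx$ give
$$(\mathcal Ag)(x)=\int_0^\infty\mathrm{Ai}(x+y+\sigma)h(y)\,dy+\sum_l(-1)^lc_l\,\mathrm{Ai}^{(l)}(x+\sigma).\tag{4}$$
This is entire in $x$, as the integral converges locally uniformly on $\mathbb C$, and real on $\mathbb R$. On $\mathbb R$ the integral is at most $\sup|\mathrm{Ai}|\,\|h\|_{L^1}$, so $\mathcal Ag$ has polynomial growth.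

## A null vector on the whole line, and an energy balance that diverges

Let $c\in\mathbb R^\alpha$ be a null vector, $\mathcal S^{(t)}_{\sigma,\alpha}c=0$, and $f=Ca_c$.

**Step 1: extend $f$ to $\mathbb R$ and locate two supports.** The purpose is to describe $f$ by data living on $[0,\infty)$ and a modification of $f$ by data living on $(-\infty,0]$. Put
$$\tilde g=tAf\in\mathscr S_+,\qquad \delta_c=\sum_l(-1)^lc_l\delta^{(l)},\qquad g=\tilde g\mathbf 1_++\delta_c\in E_\alpha .$$
By (4) the signs cancel in $\mathcal A\delta_c=\sum_lc_l\mathrm{Ai}^{(l)}(\cdot+\sigma)$. So on $x>0$ we have $\mathcal Ag=A\tilde g+a_c=tA^2f+a_c=f$ by (3). Hence $\mathcal Ag$ is an entire extension of $f$, which we again call $f$; it has polynomial growth on $\mathbb R$. Next let $f_+=f\mathbf 1_+\in L^2(\mathbb R)$, $G=t\mathcal Af_+\in L^2(\mathbb R)$, $G_-=G\mathbf 1_-$. On $x>0$, $G=tAf=\tilde g$, and $\mathcal AG=tf_+$. So $g=G-G_-+\delta_c$; applying $\mathcal A$ gives $f=tf_+-\mathcal AG_-+\mathcal A\delta_c$,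 that is
$$f-tf_+=\mathcal A(\delta_c-G_-)\quad\text{in }\mathscr S'(\mathbb R).\tag{5}$$
So $f=\mathcal Ag$ with $g$ supported in $[0,\infty)$, and $(1-t\mathbf 1_+)f=\mathcal A(\delta_c-G_-)$ with $\delta_c-G_-$ supported in $(-\infty,0]$.

The natural continuation is that of Step B: pair these two and use unitarity,
$$\int_{\mathbb R}(1-t\mathbf 1_+)f^2\,dx\ \stackrel{?}{=}\ \langle\delta_c-G_-,\,g\rangle .$$
The supports meet only at $0$. If the right side were $0$, then for $t=1$ we would get $\int_{-\infty}^0f^2=0$ and be done. But the right side contains the product of $\delta_c$ with itself, which has no meaning. The left side is no better: $f=\mathcal A(\tilde g\mathbf 1_+)+\mathcal A\delta_c$, the first term is in $L^2$, and $\mathcal A\delta_c\in L^2$ would force $\delta_c=\mathcal A\mathcal A\delta_c\in L^2$, hence $c=0$. So $f\notin L^2(\mathbb R)$ when $c\ne0$, and since $f\in\mathscr S_+$ on the right, $\int_{-\infty}^0f^2=\infty$. This is exactly where the attempt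 stops. Note also what it has not used: the $\alpha$ zeros of $f$ at the origin.

The way past this is to spend those zeros. Divide by $x^\alpha$ and pair $(1-t\mathbf 1_+)f$ with $f/x^\alpha$ instead of $f$. By (1), dividing by $x$ on the transform side means inverting $\Lambda$ on the source side, and inverting a second-order operator should gain two orders of regularity at $0$. Starting from $g\in E_\alpha$, after $\alpha$ divisions we should land in $E_{\alpha-2\alpha}=E_{-\alpha}$: functions that vanish to order $\alpha$ at $0$, which $\delta_c$, of order at most $\alpha-1$, cannot see. The pairing then vanishes and the formal outcome is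
$$\int_{\mathbb R}(1-t\mathbf 1_+)\,\frac{f(x)^2}{x^\alpha}\,dx=0 .$$
At $t=1$ only the negative half-line is left, where $x^{-\alpha}$ has a constant sign for either parity.

## Division by $x$ as the Airy equation on a half-line

**Lemma 1.** Let $m\in\mathbb Z$, $g\in E_m$ and $(\mathcal Ag)(0)=0$. Then there is $u\in E_{m-2}$ with $\Lambda u=g$; hence $x\,\mathcal Au=\mathcal Ag$.

Before the proof, look at $g=\delta\in E_1$, where $\mathcal Ag=\mathrm{Ai}(x+\sigma)$. We want $u=v\mathbf 1_+$ with $v''=(y+\sigma)v$, $v(0)=0$, $v'(0)=1$. The Wronskian $v'a-va'$ is constant, equal to $\mathrm{Ai}(\sigma)$, so $v$ contains $\pi\mathrm{Ai}(\sigma)\,\mathrm{Bi}(y+\sigma)$, which grows unless $\mathrm{Ai}(\sigma)=0$. If $\mathrm{Ai}(\sigma)=0$, then $v=\mathrm{Ai}(y+\sigma)/\mathrm{Ai}'(\sigma)$ and $u\in E_{-1}$. So the condition $(\mathcal Ag)(0)=0$ is precisely what removes $\mathrm{Bi}$. Here is an example where two orders are visibly gained: $u=ye^{-y}\mathbf 1_+\in E_{-1}$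 has $\Lambda u=[(y-2)-(y+\sigma)y]e^{-y}\mathbf 1_++\delta\in E_1$.

*Proof.*

**Reduction to $m\le2$.** The point is to remove the top delta by hand. If $m\ge3$, put $u_1=c_{m-1}\delta^{(m-3)}\in E_{m-2}$. Since $y\delta^{(j)}=-j\delta^{(j-1)}$, $\Lambda u_1$ equals $c_{m-1}\delta^{(m-1)}$ plus deltas of order at most $m-3$, so $g-\Lambda u_1\in E_{m-1}$. By (1), $\mathcal A\Lambda u_1=x\mathcal Au_1$ vanishes at $0$, so $\mathcal A(g-\Lambda u_1)(0)=0$. By induction on $m$, $g-\Lambda u_1=\Lambda u_2$ with $u_2\in E_{m-3}$; take $u=u_1+u_2$.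

**Solving for $m\le2$.** Write $g=h\mathbf 1_++c_0\delta+c_1\delta'$, with $c_1=0$ if $m\le1$ and $c_0=c_1=0$ if $m\le0$. Let $v$ solve $v''-(y+\sigma)v=h$ on $[0,\infty)$ with $v(0)=c_1$, $v'(0)=c_0$; it is smooth. With $u=v\mathbf 1_+$ the jump formula $u''=v''\mathbf 1_++v'(0)\delta+v(0)\delta'$ gives $\Lambda u=g$.

**Decay of $v$.** Here we use the hypothesis. By (4) it reads $\int_0^\infty ah+c_0\mathrm{Ai}(\sigma)-c_1\mathrm{Ai}'(\sigma)=0$, that is, $(v'a-va')(0)=-\int_0^\infty ah$. Since $(v'a-va')'=v''a-va''=ha$, it follows that $v'a-va'=-\int_y^\infty ah$. Put $b(y)=\mathrm{Bi}(y+\sigma)$ and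
$$v_p(y)=-\pi\Big(a(y)\int_0^ybh+b(y)\int_y^\infty ah\Big).$$
Then $v_p'=-\pi(a'\int_0^ybh+b'\int_y^\infty ah)$, and differentiating again, $v_p''=(y+\sigma)v_p-\pi h(a'b-ab')=(y+\sigma)v_p+h$. Moreover $v_p'a-v_pa'=-\pi(ab'-a'b)\int_y^\infty ah=-\int_y^\infty ah$. Write $v=v_p+C_1a+C_2b$. Comparing the two Wronskian formulas, $C_2(b'a-ba')=C_2/\pi=0$, so $v=v_p+C_1a$.

Now bound $v_p$. For $s\le y$, fact 3 gives $|a(y)b(s)|\le c^2e^{-(\zeta(y+\sigma)-\zeta(s+\sigma))}\le c^2$, and for $s\ge y$, $|b(y)a(s)|\le c^2e^{-(\zeta(s+\sigma)-\zeta(y+\sigma))}\le c^2$. Splitting the first integral at $y/2$,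
$$|v_p(y)|\le\pi c^2\Big(e^{-(\zeta(y+\sigma)-\zeta(y/2+\sigma))}\int_0^{y/2}|h|+\int_{y/2}^\infty|h|+\int_y^\infty|h|\Big),$$
which decays rapidly. So $v$ decays rapidly, and so does $v''=(y+\sigma)v+h$. Then $v'$ has a limit at $+\infty$, which is $0$ because $v\to0$, and $v'=-\int_y^\infty v''$ decays rapidly. Differentiating the equation repeatedly, all derivatives do: $v\in\mathscr S_+$.

**Order of vanishing.** If $m=2$, $u\in E_0$. If $m=1$, $v(0)=c_1=0$, so $u\in E_{-1}$. If $m\le0$, then $v(0)=v'(0)=0$ and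
$$v^{(j+2)}(0)=\sigma v^{(j)}(0)+jv^{(j-1)}(0)+h^{(j)}(0);$$
as $h^{(j)}(0)=0$ for $j<-m$, we get inductively $v^{(i)}(0)=0$ for $i<-m+2$, so $u\in E_{m-2}$. The identity $x\mathcal Au=\mathcal Ag$ is (1). $\square$

## The weighted energy identity: proof of Theorems 1 and 2

We continue from Step 1, with $\mathcal S^{(t)}_{\sigma,\alpha}c=0$, $c\in\mathbb R^\alpha$; real vectors suffice because the matrix is real. We show $c=0$.

**Step 2: divide $\alpha$ times.** The aim is $f/x^\alpha=\mathcal Au$ with $u\in E_{-\alpha}$. By (3), $f$ vanishes to order at least $\alpha$ at $0$, so $f_j(x)=f(x)/x^j$ is entire for $0\le j\le\alpha$, and $f_j(0)=0$ for $j<\alpha$. Start with $g_0=g\in E_\alpha$, $\mathcal Ag_0=f_0$. If $g_j\in E_{\alpha-2j}$ with $\mathcal Ag_j=f_j$ and $j<\alpha$, Lemma 1 gives $g_{j+1}\in E_{\alpha-2j-2}$ with $\Lambda g_{j+1}=g_j$ and $x\mathcal Ag_{j+1}=f_j$. So $\mathcal Ag_{j+1}=f_{j+1}$ for $x\neq0$, and everywhere by continuity. Put $u=g_\alpha\in E_{-\alpha}$.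 Then $u=v\mathbf 1_+$ with $v\in\mathscr S_+$, $v^{(j)}(0)=0$ for $j<\alpha$, and $\Lambda^{\alpha-j}u=g_j$. For $j\le\alpha$ the distributional derivatives are $u^{(j)}=v^{(j)}\mathbf 1_+$, without deltas.

**Step 3: pair off the supports after mollifying.** We want to pair $\delta_c-G_-$ with $u$, so we first move $u$ off the origin. Let $\rho_\varepsilon\ge0$ ($0<\varepsilon<1$) be a standard mollifier supported in $[-\varepsilon,\varepsilon]$, and $u_\varepsilon=\rho_\varepsilon*u(\cdot-2\varepsilon)\in\mathscr S(\mathbb R)$, supported in $[\varepsilon,\infty)$.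

For $m\ge0$ and $j\le\alpha$ we have $(1+|y|)^m\partial^ju_\varepsilon\to(1+|y|)^m\partial^ju$ in $L^2$. Indeed $\partial^ju_\varepsilon(y)$ is an average of $u^{(j)}(y-s)$ over $s\in[\varepsilon,3\varepsilon]$. So the difference $\partial^ju_\varepsilon-u^{(j)}$ is $0$ for $y<0$, at most $2\sup|v^{(j)}|$ for $0\le y\le3\varepsilon$, and at most $3\varepsilon\sup_{[y-3\varepsilon,y]}|v^{(j+1)}|$ for $y>3\varepsilon$. Its squared weighted norm is $O(\varepsilon)+O(\varepsilon^2)$.

By (5), symmetry of $\mathcal A$, $\mathcal A^2=I$ and the supports, $\langle f-tf_+,\mathcal Au_\varepsilon\rangle=\langle\delta_c-G_-,u_\varepsilon\rangle=0$. Let $p=\lfloor\alpha/2\rfloor$. Since $f=x^pf_p$ and, by (1), $x^p\mathcal Au_\varepsilon=\mathcal A\Lambda^pu_\varepsilon$,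
$$\int_{\mathbb R}(1-t\mathbf 1_+)\,f_p\;\mathcal A(\Lambda^pu_\varepsilon)\,dx=0.\tag{6}$$
The weight $x^{-\alpha}$ is now shared evenly between the two factors, and it remains to let $\varepsilon\to0$.

**Step 4: the limit for $\alpha=2p$.** Here $g_p\in E_0\subset L^2$, so $f_p=\mathcal Ag_p\in L^2$. The operator $\Lambda^p$ is a sum of polynomials times derivatives of order at most $2p=\alpha$, so Step 3 gives $\Lambda^pu_\varepsilon\to\Lambda^pu=\Lambda^{\alpha-p}u=g_p$ in $L^2$, and $\mathcal A\Lambda^pu_\varepsilon\to f_p$ in $L^2$. Hence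
$$\int_{-\infty}^0f_p^2\,dx+(1-t)\int_0^\infty f_p^2\,dx=0.\tag{7}$$

**Step 5: the limit for $\alpha=2p+1$.** Now $f_p$ just fails to be in $L^2$, and we compensate by a half power of $|x|$ on the other factor. Put $w_\varepsilon=\Lambda^pu_\varepsilon$ and $w=\Lambda^pu=\Lambda^{\alpha-(p+1)}u=g_{p+1}$. By Step 3, $w_\varepsilon'\to w'$ (at most $2p+1=\alpha$ derivatives of $u$ occur) and $(1+|y|)^{1/2}w_\varepsilon\to(1+|y|)^{1/2}w$ in $L^2$.

Let $\omega\in\mathscr S(\mathbb R)$ be real and supported in $[0,\infty)$. By (1) and unitarity,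
$$\int x(\mathcal A\omega)^2dx=\langle\mathcal A\Lambda\omega,\mathcal A\omega\rangle=\langle\Lambda\omega,\omega\rangle=-\|\omega'\|^2-\int(y+\sigma)\omega^2dy.$$
For $x>0$, Cauchy–Schwarz gives $|\mathcal A\omega(x)|^2\le\|\omega\|^2\int_x^\infty\mathrm{Ai}(z+\sigma)^2dz$, so $\int_0^\infty x(\mathcal A\omega)^2dx\le c_\sigma\|\omega\|^2$ with $c_\sigma=\frac12\int_0^\infty z^2\mathrm{Ai}(z+\sigma)^2dz$. Therefore
$$\int|x|(\mathcal A\omega)^2dx=-\int x(\mathcal A\omega)^2dx+2\int_0^\infty x(\mathcal A\omega)^2dx\le\|\omega'\|^2+\int(y+\sigma)\omega^2dy+2c_\sigma\|\omega\|^2.$$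
Applied to $\omega=w_\varepsilon-w_{\varepsilon'}$, this shows that $(1+|x|)^{1/2}\mathcal Aw_\varepsilon$ is Cauchy in $L^2$. Since $\mathcal Aw_\varepsilon\to\mathcal Aw=f_{p+1}$ in $L^2$, its limit is $(1+|x|)^{1/2}f_{p+1}$.

On the other side $g_p\in E_1$, so by (4) $f_p$ is an $L^2$ function plus a multiple of $\mathrm{Ai}(x+\sigma)=O((1+|x|)^{-1/4})$. As $(1+|x|)^{-1/2-1/4}$ is square-integrable, $(1+|x|)^{-1/2}f_p\in L^2$. We may let $\varepsilon\to0$ in (6); with $f_pf_{p+1}=xf_{p+1}^2$,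
$$-\int_{-\infty}^0|x|f_{p+1}^2\,dx+(1-t)\int_0^\infty xf_{p+1}^2\,dx=0.\tag{8}$$
Both (7) and (8) say $\int_{\mathbb R}(1-t\mathbf 1_+)f(x)^2x^{-\alpha}dx=0$, now rigorously.

**Step 6: conclusion.** If $\alpha$ is even and $t\le1$, both terms of (7) are $\ge0$. If $\alpha$ is odd and $t\ge1$, both terms of (8) are $\le0$. In either case the integral over $(-\infty,0)$ vanishes, so $f=0$ there, and $f\equiv0$ because $f$ is entire. Then $g=\mathcal A\mathcal Ag=\mathcal Af=0$, i.e. $\tilde g\mathbf 1_++\delta_c=0$. Restricting to $(0,\infty)$ gives $\tilde g=0$; so $\delta_c=0$ and $c=0$. This proves Theorem 2. For $t=1$, $I-A_\sigma^2$ is invertible by Step B and both parities are covered, which proves Theorem 1. $\square$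

The identities also show why singular matrices can occur outside these ranges. At $t=0$, $\alpha=1$ and $\mathrm{Ai}(\sigma)=0$, the null vector $c=1$ gives $f=\mathrm{Ai}(x+\sigma)$, and (8) says that $\int_{-\infty}^0\mathrm{Ai}(x+\sigma)^2|x|^{-1}dx=\int_0^\infty\mathrm{Ai}(x+\sigma)^2x^{-1}dx$: the two half-lines balance.

## Signs at $\sigma\to+\infty$ and the signature: proof of Theorem 3

Let $\Delta_n=\det\mathcal S^{(t)}_{\sigma,n}$, $\Delta_0=1$. By fact 2, $A_\sigma$ and $a^{(k)}$ are entire in $\sigma$ in Hilbert–Schmidt and $L^2(0,\infty)$ norm respectively. So by (2) the entries $S_{kl}$ are real-analytic in $\sigma$ wherever $I-tA_\sigma^2$ is invertible.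

**Step 1: the leading Hankel determinant.** We compute the sign of $\det(\mathrm{Ai}^{(k+l)}(\sigma))$ for large $\sigma$ by steepest descent. Differentiating the contour integral, $\mathrm{Ai}^{(m)}(\sigma)=\frac1{2\pi i}\int(-p)^me^{p^3/3-\sigma p}dp$. On $p=\sqrt\sigma+i\tau$ the exponent is $-\frac23\sigma^{3/2}-\sqrt\sigma\,\tau^2-i\tau^3/3$, hence
$$\mathrm{Ai}^{(m)}(\sigma)=\frac{e^{-\frac23\sigma^{3/2}}}{2\pi}\int_{\mathbb R}(-\sqrt\sigma-i\tau)^me^{-\sqrt\sigma\tau^2-i\tau^3/3}d\tau .$$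
These are moments in the variable $z=-\sqrt\sigma-i\tau$. A Hankel determinant of moments does not change when $z$ is replaced by $z+w$: the moment matrix $H$ becomes $PHP^{T}$ with $P_{kj}=\binom kjw^{k-j}$ unit triangular. So we may use $z=-i\tau$; pulling $(-i)^k$ out of row $k$ and $(-i)^l$ out of column $l$, and substituting $\tau=\sigma^{-1/4}s$,
$$\det(\mathrm{Ai}^{(k+l)}(\sigma))_{k,l<n}=(-i)^{n(n-1)}\frac{e^{-\frac23n\sigma^{3/2}}}{(2\pi)^n}\,\sigma^{-n^2/4}\det\Big(\int s^{k+l}e^{-s^2-is^3\sigma^{-3/4}/3}ds\Big)_{k,l<n}.$$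
By dominated convergence the last determinant tends to $\det(\int s^{k+l}e^{-s^2}ds)$, a Gram determinant of $1,s,\dots,s^{n-1}$, which is positive. And $(-i)^{n(n-1)}=(-1)^{n(n-1)/2}$.

**Step 2: the correction is negligible.** For $y\ge0$, $\sigma\ge1$, convexity gives $\frac23(y+\sigma)^{3/2}\ge\frac23\sigma^{3/2}+y$. With fact 2, $\|a^{(k)}\|$ and $\|A\|$ are therefore $O(\sigma^Ne^{-\frac23\sigma^{3/2}})$. In particular, for any fixed real $t$, $I-tA^2$ is invertible with $\|C\|\le2$ for large $\sigma$, and the second term of (2) is $O(\sigma^Ne^{-2\sigma^{3/2}})$ for some $N$. Replacing one or more of the $n$ factors in each product of the determinant expansion, it changes the determinant by $O(\sigma^{N'}e^{-\frac23(n+2)\sigma^{3/2}})$. So for fixed $t,n$ there is $\kappa_n>0$ with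
$$\Delta_n=(-1)^{n(n-1)/2}\,\kappa_n\,\sigma^{-n^2/4}e^{-\frac23n\sigma^{3/2}}(1+o(1)),\qquad\sigma\to+\infty.\tag{9}$$

**Step 3: propagate.** Let $t=1$. All $\Delta_n$ are continuous and, by Theorem 1, nonzero on $\mathbb R$, so the sign in (9) persists for all $\sigma$. The quotient $\Delta_k/\Delta_{k-1}$ of consecutive leading minors has sign $(-1)^{k-1}$. By Jacobi's theorem the numbers of positive and negative eigenvalues are the numbers of positive and negative quotients with $1\le k\le\alpha$, namely $\lceil\alpha/2\rceil$ and $\lfloor\alpha/2\rfloor$.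

Now let $\alpha$ be even and $t\le1$. Intermediate minors may vanish, but by Theorem 2 the matrix $\mathcal S^{(t)}_{\sigma,\alpha}$ itself is nonsingular for all $\sigma$, so no eigenvalue crosses $0$ and the signature is constant in $\sigma$. At large $\sigma$ all minors are nonzero with the signs in (9) and the same computation applies; the sign of the determinant follows. $\square$

## Derivatives in $\sigma$ and relations among the $S_{kl}$

For Theorem 4 we need to know how the determinants move with $\sigma$. Write $(u\otimes v)\varphi=u\langle v,\varphi\rangle$, $e(\varphi)=\varphi(0)$, $(u\otimes e)\varphi=u\,\varphi(0)$, $D=d/dx$, and let $A'$ be the operator with kernel $\mathrm{Ai}'(x+y+\sigma)$, so $\partial_\sigma A=A'$. Put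
$$T=C-I=tACA,\quad r=Ca=R(\cdot,0),\quad s=tACa=T(\cdot,0),\quad\theta_k=s^{(k)}(0),\quad F=\det(I-tA_\sigma^2).$$
$T$ has a smooth symmetric kernel, and $F$ is a Fredholm determinant ($A^2$ is trace class, being a product of Hilbert–Schmidt operators). $A$ and $C=I+tACA$ preserve $\mathscr S_+$, and the operator identities below hold on $\mathscr S_+$.

**Step 1: commutators with $D$.** They turn derivatives of kernels into products. Differentiating under the integral, $DA=A'$; integrating by parts, $AD=-a\otimes e-A'$. As $e\circ A=\langle a,\cdot\rangle$, $AA'=ADA=-a\otimes a-A'A$, so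
$$\partial_\sigma A^2=A'A+AA'=-a\otimes a,\qquad[D,A^2]=A'A+Aa\otimes e+AA'=-a\otimes a+Aa\otimes e.$$
Now $[D,C]=C\big((I-tA^2)D-D(I-tA^2)\big)C=tC[D,A^2]C$, and $e\circ C=e+s$ as functionals ($s$ acting by $\langle s,\cdot\rangle$), while $tCAa=s$. So
$$[D,T]=[D,C]=-t\,r\otimes r+s\otimes(e+s).$$
Using $tAr=s$ and $a+As=a+tA^2Ca=Ca=r$,
$$DR+RD=(DA+AD)C-A[D,C]=-a\otimes(e+s)+s\otimes r-As\otimes(e+s)=-r\otimes(e+s)+s\otimes r.$$
Since $TD\varphi=-s\,\varphi(0)-\int\partial_yT\,\varphi$ and $RD\varphi=-r\,\varphi(0)-\int\partial_yR\,\varphi$, the terms with $e$ cancel and the kernels satisfy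
$$(\partial_x+\partial_y)T=-t\,r(x)r(y)+s(x)s(y),\qquad(\partial_x-\partial_y)R=s(x)r(y)-r(x)s(y).\tag{10}$$

**Step 2: the $\sigma$-derivatives.** We have $\partial_\sigma C=\partial_\sigma T=tC(\partial_\sigma A^2)C=-t\,r\otimes r$ and $\partial_\sigma R=A'C-tAr\otimes r=DR-s\otimes r$. The kernels are jointly smooth in $(x,y,\sigma)$, so these hold for kernels. Taking $\partial_x^k\partial_y^l$ at $0$ in this and in (10), with $r^{(l)}(0)=S_{0l}$,
$$S_{k+1,l}-S_{k,l+1}=\theta_kS_{0l}-S_{k0}\theta_l,\qquad\partial_\sigma S_{kl}=S_{k+1,l}-\theta_kS_{0l}.\tag{11}$$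
Also, with $(\log F)'$ meaning $F'/F$ and $\theta_0=s(0)=t\langle a,Ca\rangle=T(0,0)$,
$$(\log F)'=-t\,\mathrm{tr}(C\,\partial_\sigma A^2)=t\langle a,Ca\rangle=\theta_0,\qquad\theta_0'=-tS_{00}^2.\tag{12}$$

**Step 3: a commuting differential operator.** It gives a second set of linear relations. Let $L=DxD-x(x+\sigma)$. Then
$$L_x\mathrm{Ai}(x+y+\sigma)=\mathrm{Ai}'+x(x+y+\sigma)\mathrm{Ai}-x(x+\sigma)\mathrm{Ai}=\mathrm{Ai}'(x+y+\sigma)+xy\,\mathrm{Ai}(x+y+\sigma)$$
is symmetric in $x,y$, so it equals $L_y\mathrm{Ai}(x+y+\sigma)$. Integrating by parts (the factor $x$ in $DxD$ kills the boundary terms), $LA=AL$ on $\mathscr S_+$. Hence $CL=CL(I-tA^2)C=C(I-tA^2)LC=LC$, so $L$ commutes with $R=AC$, and after another integration by parts $L_xR(x,y)=L_yR(x,y)$. Here $L_xR=\partial_xR+x\partial_x^2R-x^2R-\sigma xR$. Applying $\partial_x^k\partial_y^l$ at $0$,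
$$(k+1)S_{k+1,l}-\sigma kS_{k-1,l}-k(k-1)S_{k-2,l}=(l+1)S_{k,l+1}-\sigma lS_{k,l-1}-l(l-1)S_{k,l-2}.\tag{13}$$

**Lemma 2.** Let $q=S_{00}$. Where $I-tA_\sigma^2$ is invertible, $q''=\sigma q+2tq^3$, $\Delta_2=\sigma q^2+tq^4-q'^2$, $\Delta_2'=q^2$, and $t\Delta_2=-(\log F)'$.

*Proof.* Let $u_1=S_{10}$, $\theta=\theta_0$. At the origin the first identity in (10) reads $2\theta_1=\theta^2-tq^2$. By (11) with $(k,l)=(1,0)$, $S_{20}=S_{11}+\theta_1q-u_1\theta$; by (13) with $(k,l)=(1,0)$, $2S_{20}-\sigma q=S_{11}$. Eliminating $S_{20}$,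
$$S_{11}=\sigma q-2\theta_1q+2u_1\theta=\sigma q+tq^3-\theta^2q+2u_1\theta.$$
By (11), $q'=u_1-\theta q$ and $u_1'=\partial_\sigma S_{01}=S_{11}-\theta u_1$; by (12), $\theta'=-tq^2$. Hence
$$q''=S_{11}-\theta u_1+tq^3-\theta(u_1-\theta q)=\sigma q+2tq^3,$$
$$\Delta_2=qS_{11}-u_1^2=\sigma q^2+tq^4-(u_1-\theta q)^2=\sigma q^2+tq^4-q'^2 .$$
Differentiating, $\Delta_2'=q^2+2q'(\sigma q+2tq^3-q'')=q^2$. So $(t\Delta_2+\theta_0)'=tq^2-tq^2=0$ near every real $\sigma$ where $I-tA_\sigma^2$ is invertible.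

For $t>1$ these $\sigma$ may form several intervals, and we must carry the constant across. By the analytic Fredholm theorem $C$ is meromorphic in $\sigma\in\mathbb C$ (it exists for large real $\sigma$). So $t\Delta_2+\theta_0$ is meromorphic on $\mathbb C$, with $\langle\cdot,\cdot\rangle$ taken bilinear. Its derivative vanishes on an interval, hence everywhere, so it is constant. It tends to $0$ as $\sigma\to+\infty$ by (9) and $|\theta_0|\le|t|\,\|C\|\,\|a\|^2\to0$. So $t\Delta_2=-\theta_0=-(\log F)'$. $\square$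

For $t\le1$ this gives $\Delta_2(\sigma)=-\int_\sigma^\infty q^2<0$, which is the formula found by hand at $t=0$ and an independent check of Theorem 2 for $\alpha=2$.

## A differential identity linking $\Delta_{n-1},\Delta_n,\Delta_{n+1}$

**Lemma 3.** Let $t<1$, $n\ge2$, $\tau_k=F\Delta_k$. Then for all $\sigma$
$$\tau_{n+1}'\tau_{n-1}-\tau_{n+1}\tau_{n-1}'=n\tau_n^2.\tag{14}$$

At $t=0$, $n=2$ and a zero of $\mathrm{Ai}$ we can check it by hand: $F=1$, $\Delta_1=0$, $\Delta_1'=d$, $\Delta_2=-d^2$, $\Delta_3=-2d^3$, and $-\Delta_3\Delta_1'=2d^4=2\Delta_2^2$.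

*Proof.*

**Step 1: remove the derivative.** Let $E_k$ be the determinant with rows $0,\dots,k-2,k$ and columns $0,\dots,k-1$ of $(S_{ij})$. By (11), differentiating row $i$ of $\Delta_k$ replaces it by row $i+1$ minus $\theta_i$ times row $0$. The first part repeats a row unless $i=k-1$, the second unless $i=0$. So $\Delta_k'=E_k-\theta_0\Delta_k$ for $k\ge1$, and by (12) $\tau_k'=FE_k$. It remains to show
$$E_{n+1}\Delta_{n-1}-\Delta_{n+1}E_{n-1}=n\Delta_n^2.\tag{15}$$
The $\Delta_k$ are real-analytic on $\mathbb R$ and nonzero for large $\sigma$ by (9), so their zeros are isolated. By continuity it suffices to treat $\sigma$ with $\Delta_1,\dots,\Delta_{n+1}\neq0$.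

**Step 2: translate into polynomials.** On $\mathbb R[\xi]$ define the symmetric bilinear form $b(\xi^k,\xi^l)=S_{kl}$ and the linear functionals $\ell(p)=b(p,1)$, $\theta(\xi^k)=\theta_k$. With $\partial=d/d\xi$ put $\mu=\xi^2\partial+\xi-\sigma\partial-\partial^2$, so $\mu\xi^k=(k+1)\xi^{k+1}-\sigma k\xi^{k-1}-k(k-1)\xi^{k-2}$. Then (13) and (11) say
$$b(\mu p,r)=b(p,\mu r),\qquad b(\xi p,r)-b(p,\xi r)=\theta(p)\ell(r)-\ell(p)\theta(r),\tag{16}$$
and by direct computation $[\mu,\xi]=\xi^2-\sigma-2\partial$. So $\mu$ is symmetric for $b$, and multiplication by $\xi$ is symmetric up to rank-two terms that involve $\ell$.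

**Step 3: orthogonal polynomials.** For $0\le k\le n+1$ let $\pi_k=\xi^k+e_k\xi^{k-1}+\cdots$ be monic and $b$-orthogonal to all polynomials of degree $<k$ ($e_0=0$). It exists because $\Delta_k\ne0$. Put $\eta_k=b(\pi_k,\pi_k)=\Delta_{k+1}/\Delta_k\neq0$ for $k\le n$. Cramer's rule for the orthogonality system gives $e_k=-E_k/\Delta_k$ for $k\ge1$. (For instance $\pi_1=\xi-S_{10}/S_{00}$.) Let $\alpha_k=e_k-e_{k+1}$. We record:

- $\ell(\pi_k)=0$ for $k\ge1$, and $\ell(1)=\eta_0$.
- $\mu\pi_k=(k+1)\pi_{k+1}+\beta_k\pi_k+\gamma_k\pi_{k-1}$ for $k\le n$, with $\beta_k=ke_k-(k+1)e_{k+1}$ and, for $k\ge1$, $\gamma_k\eta_{k-1}=k\eta_k$ (no last term if $k=0$). Indeed the coefficient of $\xi^k$ in $\mu\pi_k$ is $ke_k$, which gives $\beta_k$. For $j<k-1$, $b(\mu\pi_k,\pi_j)=b(\pi_k,\mu\pi_j)=0$ by degree. And $b(\mu\pi_k,\pi_{k-1})=b(\pi_k,\mu\pi_{k-1})=k\eta_k$, since $\mu\pi_{k-1}$ has leading term $k\xi^k$.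
- $\xi\pi_k=\pi_{k+1}+\alpha_k\pi_k+\cdots$, so $b(\xi\pi_k,\pi_k)=\alpha_k\eta_k$ for $k\le n$.
- Since $n\ge2$, (16) and $\ell(\pi_n)=\ell(\pi_{n-1})=0$ give $b(\xi\pi_n,\pi_{n-1})=b(\pi_n,\xi\pi_{n-1})=\eta_n$. Likewise $b(\xi\pi_n,\pi_k)=0$ for $1\le k\le n-2$, and $b(\xi\pi_n,1)=b(\pi_n,\xi)+\theta(\pi_n)\eta_0=\theta(\pi_n)\eta_0$.

Let $\epsilon=\eta_1\theta(\pi_2)$ if $n=2$ and $\epsilon=0$ if $n\ge3$. We compute $X=b([\mu,\xi]\pi_n,\pi_{n-1})$ in two ways.

**Step 4: $X$ from the symmetry of $\mu$.** First,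
$$b(\mu\xi\pi_n,\pi_{n-1})=b(\xi\pi_n,\,n\pi_n+\beta_{n-1}\pi_{n-1}+\gamma_{n-1}\pi_{n-2})=n\alpha_n\eta_n+\beta_{n-1}\eta_n+\epsilon .$$
The last term is $0$ for $n\ge3$; for $n=2$ it is $\gamma_1\theta(\pi_2)\eta_0=\eta_1\theta(\pi_2)$. Next, $\ell(\pi_{n-1})=0$ and $\ell(\mu\pi_n)=b(\pi_n,\mu1)=b(\pi_n,\xi)=0$, so by (16)
$$b(\xi\mu\pi_n,\pi_{n-1})=b(\mu\pi_n,\xi\pi_{n-1})=\beta_n\eta_n+\gamma_n\alpha_{n-1}\eta_{n-1}=\beta_n\eta_n+n\alpha_{n-1}\eta_n .$$
Here we used $\xi\pi_{n-1}=\pi_n+\alpha_{n-1}\pi_{n-1}+\cdots$, whose remaining terms are orthogonal to $\mu\pi_n$. Subtracting,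
$$X=\eta_n\big[n(\alpha_n-\alpha_{n-1})+\beta_{n-1}-\beta_n\big]+\epsilon .$$
Now $n(\alpha_n-\alpha_{n-1})=n(2e_n-e_{n+1}-e_{n-1})$ and $\beta_{n-1}-\beta_n=(n-1)e_{n-1}-2ne_n+(n+1)e_{n+1}$, so
$$X=\eta_n(e_{n+1}-e_{n-1})+\epsilon .$$

**Step 5: $X$ from the commutator.** By (16), with $\ell(\pi_{n-1})=0$ and $\ell(\xi\pi_n)=\theta(\pi_n)\eta_0$,
$$b(\xi^2\pi_n,\pi_{n-1})=b(\xi\pi_n,\xi\pi_{n-1})-\theta(\pi_n)\theta(\pi_{n-1})\eta_0 .$$
Write $\xi\pi_{n-1}=\pi_n+\alpha_{n-1}\pi_{n-1}+\sum_{k\le n-2}c_k\pi_k$. Then $c_0\eta_0=b(\xi\pi_{n-1},1)=b(\pi_{n-1},\xi)+\theta(\pi_{n-1})\eta_0$, so $c_0=\theta(\pi_{n-1})$ if $n\ge3$ and $c_0=\eta_1/\eta_0+\theta(\pi_1)$ if $n=2$. Hence $b(\xi\pi_n,\xi\pi_{n-1})=\alpha_n\eta_n+\alpha_{n-1}\eta_n+c_0\theta(\pi_n)\eta_0$, and in both cases $b(\xi^2\pi_n,\pi_{n-1})=\eta_n(\alpha_n+\alpha_{n-1})+\epsilon$. Finally $b(\pi_n,\pi_{n-1})=0$, $b(\partial\pi_n,\pi_{n-1})=n\eta_{n-1}$ and $\alpha_n+\alpha_{n-1}=e_{n-1}-e_{n+1}$, so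
$$X=\eta_n(e_{n-1}-e_{n+1})+\epsilon-2n\eta_{n-1}.$$

**Step 6: compare.** The two values give $\eta_n(e_{n-1}-e_{n+1})=n\eta_{n-1}$. Multiplying by $\Delta_n\Delta_{n-1}$ and inserting $e_k=-E_k/\Delta_k$, $\eta_n\Delta_n=\Delta_{n+1}$, $\eta_{n-1}\Delta_{n-1}=\Delta_n$ gives (15). $\square$

**Remark.** The proof uses $t<1$ only through invertibility of $I-tA_\sigma^2$ for every real $\sigma$, so (14) also holds at $t=1$; for $n=1$ it is $\Delta_2'=q^2$. Let $t=1$. Dividing (14) by $\tau_{n-1}^2$, we get $(\Delta_{n+1}/\Delta_{n-1})'=n\Delta_n^2/\Delta_{n-1}^2$ as long as $\Delta_{n-1}$ has no zero. Since $\Delta_n$ has only isolated zeros, the quotient is then strictly increasing, and by (9) it tends to $0$ at $+\infty$; so it is negative and $\Delta_{n+1}$ has no zero. Starting from $\Delta_0=1$ and $\Delta_1=q\ne0$, induction reproduces the nonvanishing in Theorem 1 and the sign in Theorem 3 from the case $\alpha=1$ alone.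

## Oscillation below and above $t=1$: proof of Theorem 4

**Part (a), Step 1: $\alpha=1$, $t<1$.** We show that $q=S_{00}$ has infinitely many zeros. For $t<1$ (indeed $t\le1$) $F=\prod_j(1-t\lambda_j)>0$ on $\mathbb R$, where $\lambda_j\in[0,1)$ are the eigenvalues of $A_\sigma^2$, and $I-tA_\sigma^2$ is invertible for all $\sigma$. By Lemma 2, $q''=(\sigma+2tq^2)q$, and $q\not\equiv0$, since $q>0$ for large $\sigma$ by (9). For large negative $\sigma$ the equation oscillates unless $q^2$ is large, so we bound $\int q^2$. By (12), $\frac{d}{d\sigma}\langle a,Ca\rangle=-q^2$ if $t\ne0$. For $t=0$ the same holds because $q=\mathrm{Ai}(\sigma)$ and $\langle a,a\rangle=\int_\sigma^\infty\mathrm{Ai}^2$. As $\langle a,Ca\rangle\to0$ at $+\infty$,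
$$\int_\sigma^\infty q^2=\langle a,Ca\rangle\le\|C\|\int_\sigma^\infty\mathrm{Ai}^2,\qquad\|C\|\le\max(1,(1-t)^{-1}),$$
and $\int_\sigma^\infty\mathrm{Ai}^2=\mathrm{Ai}'(\sigma)^2-\sigma\mathrm{Ai}(\sigma)^2=O(|\sigma|^{1/2})$ as $\sigma\to-\infty$ by fact 2. This is where $t<1$ enters: it keeps $\|C\|$ bounded uniformly in $\sigma$.

Since $q\not\equiv0$ solves a linear second-order equation (with the coefficient $\sigma+2tq^2$ regarded as given), $(q,q')$ never vanishes. Write $q=\rho\sin\vartheta$, $q'=\rho\cos\vartheta$, $\rho>0$, with $\vartheta$ continuous. Then $\vartheta'=(q'^2-qq'')/\rho^2$, so for $\sigma\le-1$, with $t_+=\max(t,0)$,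
$$\vartheta'=\cos^2\vartheta-(\sigma+2tq^2)\sin^2\vartheta\ge1-2t_+q^2 .$$
Integrating, $\vartheta(-1)-\vartheta(\sigma_1)\ge|\sigma_1|-1-O(|\sigma_1|^{1/2})\to\infty$ as $\sigma_1\to-\infty$. So $\vartheta$ takes infinitely many values in $\pi\mathbb Z$, and $q$ has infinitely many zeros. They are isolated and bounded above, hence tend to $-\infty$.

**Part (a), Step 2: from $n-1$ to $n+1$ with $n$ even.** The zeros are passed on by interlacing. Let $n\ge2$ be even and suppose $\tau_{n-1}$ has infinitely many zeros. They are isolated, since $\tau_{n-1}$ is real-analytic and, by (9), nonzero for large $\sigma$. By the same bound they tend to $-\infty$. By Theorem 2, $\tau_n=F\Delta_n$ has no zeros, so the right side of (14) is positive. Let $x<y$ be consecutive zeros of $\tau_{n-1}$. At these points (14) reads $-\tau_{n+1}\tau_{n-1}'=n\tau_n^2>0$, so $\tau_{n+1}(x),\tau_{n+1}(y)\neq0$. If $\tau_{n+1}$ had no zero in $(x,y)$, then $\tau_{n-1}/\tau_{n+1}$ would vanish at both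 ends of $[x,y]$ and have derivative $-n\tau_n^2/\tau_{n+1}^2<0$, a contradiction. So $\Delta_{n+1}=\tau_{n+1}/F$ has infinitely many zeros, again tending to $-\infty$. Starting from $n-1=1$, induction proves (a) for all odd $\alpha$.

**Part (b), Step 1: eigenvalues climb to $1$.** Let $t>1$. Let $\lambda_1(\sigma)\ge\lambda_2(\sigma)\ge\cdots$ be the eigenvalues of $A_\sigma^2$ with multiplicity. By Weyl's inequality $|\lambda_m(\sigma)-\lambda_m(\sigma')|\le\|A_\sigma^2-A_{\sigma'}^2\|$, so they are continuous in $\sigma$. We show $\lambda_m(\sigma)\to1$ as $\sigma\to-\infty$ for each $m$. After translation by $\sigma$, $A_\sigma^2$ becomes $\chi K\chi$ on $L^2(\sigma,\infty)$, where $\chi=\mathbf 1_{(\sigma,\infty)}$ and $K=\mathcal A_0\mathbf 1_+\mathcal A_0$, with $\mathcal A_0$ the transform $\mathcal A$ at $\sigma=0$. Its kernel is $\int_0^\infty\mathrm{Ai}(x+z)\mathrm{Ai}(z+y)dz$. As $\mathcal A_0$ is a self-adjoint unitary, $K$ is an orthogonal projection of infinite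 rank. The operators $\chi K\chi=(K\chi)^*(K\chi)$ and $K\chi K=(K\chi)(K\chi)^*$ have the same nonzero eigenvalues with multiplicity. Let $V\subset\operatorname{ran}K$ have dimension $m$. For unit vectors $\psi\in V$, $\langle K\chi K\psi,\psi\rangle=\|\chi\psi\|^2\to1$ as $\sigma\to-\infty$, uniformly since the unit sphere of $V$ is compact. By min–max,
$$1>\lambda_m(\sigma)\ge\min_{\psi\in V,\ \|\psi\|=1}\|\chi\psi\|^2\to1 .$$
Since $1>1/t$, the number $N(\sigma)<\infty$ of indices $m$ with $\lambda_m(\sigma)\ge1/t$ tends to $\infty$ as $\sigma\to-\infty$.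

**Part (b), Step 2: infinitely many real zeros of $F$.** $F=\prod_m(1-t\lambda_m)$ is entire in $\sigma$ and tends to $1$ at $+\infty$, because $\sum_m\lambda_m=\int_0^\infty z\,\mathrm{Ai}(z+\sigma)^2dz\to0$. So its zeros are isolated and its real zeros are bounded above. If there were only finitely many real zeros, then for $\sigma$ below all of them no $\lambda_m(\sigma)$ would equal $1/t$. By continuity each $\lambda_m$ would stay on one side of $1/t$ there, and $N$ would be constant, contradicting Step 1.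

**Part (b), Step 3: Rolle.** Between two consecutive real zeros of $F$ there is a point with $F'=0\neq F$. There $I-tA_\sigma^2$ is invertible, and by Lemma 2 $\Delta_2=-F'/(tF)=0$, so $\mathcal S^{(t)}_{\sigma,2}$ is singular. This happens for infinitely many $\sigma$. $\square$
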